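# Random oracles compute isometries: lowness for isometric isomorphism of Banach spaces

## 1. Colored pairs

Two computable descriptions can describe the same object although no algorithm matches one with the other. An oracle may be able to do the matching. An oracle is called low, for a given kind of object, if it never helps: whenever it can match two computable descriptions, some algorithm already can. This lecture asks how large the set of low oracles is, in the sense of measure, when the objects are separable Banach spaces and the matchings are linear isometric isomorphisms. The question comes from Johanna N.Y. Franklin and Timothy H. McNicholl, "Degrees of and lowness for isometric isomorphism", arXiv:1911.05899 (2019).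

We begin with a case that contains no analysis: a countable set whose pairs carry colors.

**Definition 1 (coloring).** A coloring is a function $\kappa:[\omega]^2\to\omega$ on unordered pairs of distinct numbers. A color isomorphism from $\kappa$ to $\kappa'$ is a permutation $\sigma$ of $\omega$ with
$$\kappa'\{\sigma(i),\sigma(j)\}=\kappa\{i,j\}\qquad\text{for all } i\ne j. \tag{1}$$

For example, let $\kappa\{0,1\}=5$ and $\kappa'\{3,7\}=5$, and let all other pairs have color $1$ in both colorings. The color isomorphisms are the permutations that carry $\{0,1\}$ onto $\{3,7\}$.

**Definition 2 (low for isomorphism).** A degree $\mathbf d$ is low for isomorphism if any two computable countable structures that are isomorphic via a $\mathbf d$-computable isomorphism are computably isomorphic.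

Here a structure may have a computable, possibly infinite, language, and it is computable if its universe is a computable set of numbers and its relations and functions are uniformly computable. The computable degree is trivially low. A computable coloring $\kappa$ is a computable structure on $\omega$ with the binary relations $E_k=\{(i,j): i\neq j,\ \kappa\{i,j\}=k\}$, $k\in\omega$. The isomorphisms between two such structures are exactly the color isomorphisms.

It is known that no Martin-Löf random degree is low for isomorphism, so that these degrees have measure zero. We prove this now with colorings, because the same colorings will later define norms.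

**Recalled notions.** A *tree* is a set $T\subseteq\omega^{<\omega}$ closed under initial segments, and $[T]$ is its set of infinite paths. A $\Pi^0_1$ class in Baire space $\omega^\omega$ is the complement of a union of basic open sets $[\tau]=\{f:\tau\prec f\}$, with $\tau$ ranging over a c.e. set $W$. It equals $[T]$ for a computable tree $T$: put $\tau$ in $T$ if no initial segment of $\tau$ is enumerated into $W$ within $|\tau|$ steps. The same holds in Cantor space $2^\omega$ with binary trees. We write $\mu$ for the uniform measure on $2^\omega$. A *Martin-Löf test* is a sequence of uniformly c.e. open sets $U_k\subseteq2^\omega$ with $\mu(U_k)\le2^{-k}$. A sequence $X$ is *Martin-Löf random* if $X\notin\bigcap_kU_k$ for every test. A *universal* test exists, meaning that every $X\notin\bigcap_kU_k$ for this one test is random. The set of randoms therefore has measure $1$. A computable $X$ is never random, because the sets $[X\restriction k]$ form a test that contains it. A degree is Martin-Löf random if it contains a random sequence.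

The plan is to make color isomorphisms compute paths through a tree, and conversely, and then to choose a tree all of whose paths are random.

### One level: choosing an odd set

Suppose a color isomorphism is to choose one node $h\restriction n$ from the set of nodes at level $n$. A first try takes as second object the nodes themselves, as singletons $\{\tau\}$, and colors the pair $\{\tau\},\{\rho\}$ by the difference $\{\tau,\rho\}$. The first object should then consist of the differences between the nodes and the chosen node. This is where the try stops: to list these differences we must know the chosen node beforehand. The remedy is to close up under sums. Sums of differences of nodes give exactly the finite sets of even size, whichever node was chosen.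

So let $N$ be a set with at least two elements. Let $V$ be the $\mathbb F_2$-vector space of finite subsets of $N$ under symmetric difference, written $+$, with zero $\emptyset$. Let $V^0$ and $V^1$ be the sets of its elements of even and of odd size. In each of $V^0,V^1$ color the pair $\{x,y\}$ by $x+y$. If $f:V^0\to V^1$ preserves colors, then $f(x)+f(y)=x+y$. Putting $y=0$ gives $f(x)=x+a$ with $a=f(0)\in V^1$. Conversely, every such translation is a color-preserving bijection.

For $N=\{1,2,3\}$ we have $V^0=\{\emptyset,\{1,2\},\{1,3\},\{2,3\}\}$ and $V^1=\{\{1\},\{2\},\{3\},\{1,2,3\}\}$, and there are four color isomorphisms. Three of them choose a node, and the fourth has $a=\{1,2,3\}$. The price of closing up is that an isomorphism chooses an odd set instead of a node. An odd set is nonempty, so it still contains a node. The next proof shows that parity survives along the tree.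

### All levels: coding a tree

**Lemma 1.** For every computable tree $T\subseteq\omega^{<\omega}$ there are computable colorings $\kappa,\kappa'$ such that, for every oracle $Y$: $Y$ computes a path of $T$ if and only if $Y$ computes a color isomorphism from $\kappa$ to $\kappa'$.

*Proof.* **Step 1: make every level infinite without adding paths.** Let
$$T'=\{\langle\rangle\}\cup\{0^\frown\tau:\tau\in T\}\cup\{\langle m+1\rangle^\frown0^l:\ l\le m\}.$$
This is a computable set closed under initial segments. A sequence that starts with $m+1$ leaves $T'$ after at most $m+1$ entries, so $[T']=\{0^\frown h:h\in[T]\}$. For $n\ge1$ the level $T'_n$ (the nodes of length $n$) contains $\langle m+1\rangle^\frown0^{n-1}$ for all $m\ge n-1$, so it is infinite.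

**Step 2: define the colorings, linking the one-level objects of adjacent levels.** For $n\ge1$ let $V_n$ be the $\mathbb F_2$-vector space of finite subsets of $T'_n$, and let $V_n^0,V_n^1$ be the sets of its elements of even and odd size. Let $p:V_{n+1}\to V_n$ be the linear map with $p(\{\tau\})=\{\tau\restriction n\}$. It sends singletons to singletons, so it preserves parity. Thus a node $\rho\in T'_n$ belongs to $p(x)$ exactly when an odd number of elements of $x$ extend $\rho$.

For $\delta\in\{0,1\}$ let $A_\delta=\{(n,x):n\ge1,\ x\in V_n^\delta\}$. This is an infinite computable set, which we identify with $\omega$ by a computable bijection. Color its pairs as follows.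

* For $x\neq y$, the pair $\{(n,x),(n,y)\}$ has as color a code $\ge2$ of $(n,x+y)$. Here $x+y\in V_n^0\setminus\{0\}$, and the coding is computable and injective.
* The pair $\{(n+1,x),(n,y)\}$ has color $0$ if $p(x)=y$.
* All other pairs have color $1$.

Let $\kappa$ be the coloring for $\delta=0$ and $\kappa'$ the one for $\delta=1$. Both are computable.

**Step 3: turn a path into a color isomorphism.** If $Y$ computes a path of $T$, it computes some $h\in[T']$. Put $a_n=\{h\restriction n\}\in V_n^1$, so that $p(a_{n+1})=a_n$. The $Y$-computable map $(n,x)\mapsto(n,x+a_n)$ is a bijection $A_0\to A_1$. On one level it preserves colors because $(x+a_n)+(y+a_n)=x+y$. On adjacent levels, $p(x+a_{n+1})=p(x)+a_n$, so $p(x)=y$ if and only if $p(x+a_{n+1})=y+a_n$. The remaining pairs have color $1$ on both sides, since levels are preserved.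

**Step 4: show that every color isomorphism consists of translations.** Let $\sigma:A_0\to A_1$ be a color isomorphism. Given $(n,x)$, choose $y\in V_n^0$ with $y\ne x$. The color $(n,x+y)$ occurs only between two elements of level $n$, so $\sigma(n,x)$ has level $n$. Write $\sigma(n,x)=(n,f_n(x))$. Then $f_n(x)+f_n(y)=x+y$ for $x\ne y$, and $y=0$ gives $f_n(x)=x+a_n$ with $a_n=f_n(0)\in V_n^1$. The pair $\{(n+1,0),(n,0)\}$ has color $0$, because $p(0)=0$. Hence its image $\{(n+1,a_{n+1}),(n,a_n)\}$ has color $0$, that is, $p(a_{n+1})=a_n$.

**Step 5: extract a path from the odd sets $a_n$.** The sets $a_n$ are computable from $\sigma$. Let $\tau_1$ be the least element of $a_1$, which is nonempty because $|a_1|$ is odd. Suppose $\tau_n\in a_n$ has been found. Since $a_n=p(a_{n+1})$, an odd number of elements of $a_{n+1}$ extend $\tau_n$, so there is at least one. Let $\tau_{n+1}$ be the least. Then $\bigcup_n\tau_n\in[T']$, and deleting its first entry gives a path of $T$ computable from $\sigma$. $\square$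

### A tree whose paths are random

**Lemma 2.** There is a computable tree $S\subseteq2^{<\omega}$ with no computable path such that every Martin-Löf random sequence computes a path of $S$.

*Proof.* **Step 1: choose the tree.** Let $(U_k)$ be a universal test and $P=2^\omega\setminus U_1$. This is a $\Pi^0_1$ class with $\mu(P)\ge\frac12$. Its members lie outside $\bigcap_kU_k$, so they are random, and none is computable. Let $S$ be a computable binary tree with $[S]=P$.

**Step 2 (Kučera's lemma): show that every random $X$ has a tail in $P$.** A tail of $X$ is what remains after deleting a finite, possibly empty, initial segment. Such a tail is computable from $X$, so this suffices. Write $U_1=[W]$ with $W$ a c.e. prefix-free set of strings, and let $q=\mu(U_1)\le\frac12$. Let $W^n$ be the set of concatenations of $n$ elements of $W$. It is prefix-free, so $\mu([W^n])=q^n\le2^{-n}$, and the sets $[W^n]$ form a Martin-Löf test. If no tail of $X$ is in $P$, then every tail has a prefix in $W$. Removing such prefixes one after another shows by induction that $X\in[W^n]$ for all $n$, which contradicts randomness. $\square$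

**Proposition 3.** There are computable colorings $\kappa,\kappa'$ with no computable color isomorphism from $\kappa$ to $\kappa'$, but such that every Martin-Löf random computes one. Hence no Martin-Löf random degree is low for isomorphism.

*Proof.* Apply Lemma 1 to the tree $S$ of Lemma 2. A computable color isomorphism would give a computable path of $S$. Every random computes a path of $S$, hence a color isomorphism. $\square$

This settles the discrete case. Now we replace colored sets by Banach spaces and ask what changes.

## 2. Presentations of Banach spaces, and the theorems

All statements hold for real scalars and, separately, for complex scalars. Let $F$ be the scalar field and $F_0=\mathbb Q$ or $\mathbb Q(i)$ accordingly.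

**Definition 3 (presentation).** A presentation of a separable Banach space $\mathcal B$ is a pair $\mathcal B^\#=(\mathcal B,R)$ where $R:\mathbb N\to\mathcal B$ is a sequence whose linear span over $F_0$ is dense in $\mathcal B$. The vectors in this span are the rational vectors of $\mathcal B^\#$. The presentation is computable if the norms of the rational vectors are computable reals uniformly in codes for the $F_0$-linear combinations.

**Definition 4 (computing an isomorphism).** A linear isometric isomorphism $T$ from $\mathcal B^\#$ onto $\mathcal B^+$ is computable from an oracle $X$ if $X$ computes, uniformly, from each rational vector $v$ of $\mathcal B^\#$ a sequence of rational vectors of $\mathcal B^+$ converging to $T(v)$ with precision $2^{-k}$ at stage $k$.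

Here is a small example. On $\mathcal B=\mathbb R$ take the sequence $R=(\alpha,0,0,\dots)$ with $\alpha\ne0$. The rational vectors are the $q\alpha$ with $q\in\mathbb Q$, and their norms are $|q||\alpha|$. So the presentation is computable exactly when $|\alpha|$ is a computable real. Compare $\alpha=1$ with $\alpha=\sqrt2$. The two linear isometric isomorphisms are $\pm\mathrm{id}$, and they are computable, because from $q$ one computes rationals $p_k$ with $|p_k\sqrt2\mp q|\le2^{-k}$. For $q\ne0$ the vector $\pm q$ is never itself a rational vector of the second presentation. This is why only approximations are required.

**Definition 5 (lowness).** A degree $\mathbf d$ is low for isometric isomorphism of Banach spaces if, whenever $\mathcal B^\#$ and $\mathcal B^+$ are computable presentations of Banach spaces and $\mathbf d$ computes a linear isometric isomorphism from $\mathcal B^\#$ onto $\mathcal B^+$, there is a computable one. A degree $\mathbf d$ is low for paths if every computable tree $T\subseteq\omega^{<\omega}$ with a $\mathbf d$-computable path has a computable path.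

The computable degree has both properties. By Lemma 2, no Martin-Löf random degree is low for paths.

A set of degrees has measure zero if the set of all $X\in2^\omega$ whose degree belongs to it has measure zero. The question is whether the degrees that are low for isometric isomorphism of Banach spaces have measure zero. They do, and more is true.

**Theorem A.** No Martin-Löf random degree is low for isometric isomorphism of Banach spaces, so the degrees that are low for isometric isomorphism have measure zero. Moreover, for each rational $\varepsilon\in(0,2/5]$ there is a single Banach space $\mathcal B$, namely $c_0$ with a norm satisfying $\|x\|_\infty\le\|x\|\le(1+\varepsilon)\|x\|_\infty$, and two computable presentations $\mathcal B^\#,\mathcal B^+$ that are not computably isometrically isomorphic, but such that every Martin-Löf random computes a linear isometric isomorphism of $\mathcal B^\#$ onto $\mathcal B^+$.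

**Theorem B.** For every Turing degree $\mathbf d$ the following are equivalent:

1. $\mathbf d$ is low for isometric isomorphism of Banach spaces;
2. for some rational $\varepsilon\in(0,2/5]$, $\mathbf d$ is low for isometric isomorphism restricted to the spaces $(c_0,\|\cdot\|)$ with $\|x\|_\infty\le\|x\|\le(1+\varepsilon)\|x\|_\infty$;
3. $\mathbf d$ is low for paths;
4. $\mathbf d$ is low for isomorphism (of computable countable structures).

**Corollary C.** Every 2-generic degree is low for isometric isomorphism of Banach spaces. So the class in question is null but comeager.

To pass from Proposition 3 to Theorem A, we want to turn a coloring $\kappa$ into a norm on $c_0$, so that permutations of the unit vectors $e_i$ that respect colors are isometries. Two things change. First, in a Banach space nothing marks the vectors $e_i$, and a linear isometry might mix them. Second, an oracle gives $T(e_i)$ only approximately. The first point is the serious one, and it already shows with two coordinates.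

## 3. Octagons: two coordinates by hand

Let a pair $\{0,1\}$ have a color, represented by a weight $c>0$, and consider on $\mathbb R^2$ the norm
$$\|x\|=\max\big(|x_0|,\ |x_1|,\ c(|x_0|+|x_1|)\big).$$

If $c\le\frac12$, then $c(|x_0|+|x_1|)\le\max(|x_0|,|x_1|)$. The weight is invisible, and we see the plain sup norm. If $c\ge1$, then $|x_i|\le c(|x_0|+|x_1|)$. The coordinates are invisible, and we see a multiple of the $\ell_1$ norm. So we need $\frac12<c<1$. In this range the unit ball is an octagon with vertices $(\pm1,\pm(\frac1c-1))$ and $(\pm(\frac1c-1),\pm1)$.

Even in this range one weight is bad. Let $c=1/\sqrt2$ and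
$$R(x_0,x_1)=\Big(\frac{x_0+x_1}{\sqrt2},\frac{x_0-x_1}{\sqrt2}\Big).$$
Since $\max(|x_0+x_1|,|x_0-x_1|)=|x_0|+|x_1|$, the larger coordinate of $Rx$ has modulus $c(|x_0|+|x_1|)$. Since $|x_0+x_1|+|x_0-x_1|=2\max(|x_0|,|x_1|)$, the pair term of $Rx$ equals $\max(|x_0|,|x_1|)$. So $R$ is an isometry that exchanges coordinate terms with the pair term. The octagon is regular, and it does not remember which sides came from coordinates.

At this weight $2c^2=1$. We shall keep all weights between $\frac12$ and a number $b$ with $2b^2<1$, and we shall see in Section 5 that this inequality is what separates coordinates from pairs.

## 4. The space of a coloring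

Fix a rational $\varepsilon\in(0,2/5]$ and put
$$\theta_k=\tfrac12\Big(1+\varepsilon\,\tfrac{k+1}{k+2}\Big),\qquad a=\tfrac12\big(1+\tfrac\varepsilon2\big),\qquad b=\tfrac12(1+\varepsilon).$$
The $\theta_k$ are distinct and lie in $[a,b]$. Moreover $a>\frac12$, $b<1$, and $2b^2=(1+\varepsilon)^2/2\le0.98<1$. Hence
$$2b<\tfrac1b. \tag{2}$$

For a coloring $\kappa$ write $c_{ij}=\theta_{\kappa\{i,j\}}$, and let $X_\kappa$ be $c_0$ with the norm
$$\|x\|_\kappa=\max\Big(\sup_i|x_i|,\ \sup_{i\ne j}c_{ij}(|x_i|+|x_j|)\Big). \tag{3}$$
Since $c_{ij}\le b$ and $2b=1+\varepsilon$,
$$\|x\|_\infty\le\|x\|_\kappa\le2b\|x\|_\infty=(1+\varepsilon)\|x\|_\infty.$$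
So $X_\kappa$ is a Banach space, and $X_\kappa^\#=(X_\kappa,(e_i))$ is a presentation whose rational vectors are the finitely supported sequences with entries in $F_0$.

**Lemma 4.** If $\kappa$ is computable, then $X_\kappa^\#$ is a computable presentation.

*Proof.* Let $v$ have finite support $S$. A pair that meets $S$ only in $i$ contributes at most $b|v_i|<|v_i|$ to (3), and a pair disjoint from $S$ contributes $0$. So $\|v\|_\kappa$ is the maximum of $0$, the numbers $|v_i|$ $(i\in S)$, and the numbers $c_{ij}(|v_i|+|v_j|)$ $(i\ne j$ in $S)$. This is the maximum of a finite set of computable reals, given uniformly in $v$. $\square$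

One direction of the translation is immediate. If $\sigma$ is a color isomorphism and $|\lambda_i|=1$, then $e_i\mapsto\lambda_ie_{\sigma(i)}$ preserves (3) on finitely supported vectors. What is needed is the converse, that every linear isometric isomorphism has this form.

The first thing to try is to find the lines $Fe_i$ inside the unit ball by its geometry, for instance through extreme points, as the vertices did for the octagon. This fails completely, because the unit ball of $X_\kappa$ has no extreme points. To see this, let $\|x\|_\kappa\le1$ and choose $\delta>0$ with $2\delta\le1$ and $b(1+2\delta)\le1$. Since $x\in c_0$, there is $j$ with $|x_j|\le\delta$. Let $y=x\pm\delta e_j$. Then $|y_j|\le2\delta\le1$. Each pair term that involves $j$ is at most $b(1+2\delta)\le1$, and the other terms are unchanged. So $x$ is the midpoint of two different points $x\pm\delta e_j$ of the ball.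

The dual ball is $w^*$-compact, so by Krein–Milman it does have extreme points, and (3) tells us which functionals to expect. The sides of the octagon become points, one for each coordinate and one for each pair, up to phases.

## 5. The dual ball: singles and pairs

Let $X=X_\kappa$. Since its norm is equivalent to $\|\cdot\|_\infty$, the dual $X^*$ is $\ell_1$ with an equivalent norm. Let $e_i^*$ be the coordinate functionals and $B^*$ the dual unit ball. Let $D_\kappa$ consist of

* the *singles* $\lambda e_i^*$ with $|\lambda|=1$, and
* the *pairs* $c_{ij}(\lambda e_i^*+\mu e_j^*)$ with $i\ne j$ and $|\lambda|=|\mu|=1$.

**Lemma 5.** The set of extreme points of $B^*$ is exactly $D_\kappa$.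

*Proof.* Write $D=D_\kappa$.

**Step 1: enlarge $D$ to a set $K$ that will be compact.** The set $D$ is not $w^*$-closed: for a constant coloring with weight $c$, the pairs $c(e_0^*+e_j^*)$ converge to $ce_0^*$ as $j\to\infty$, and this is neither a single nor a pair. So put
$$K=D\cup\{te_i^*:\ i\in\omega,\ |t|\le b\}.$$
For fixed $i\neq j$, the largest value of $|c_{ij}(\lambda x_i+\mu x_j)|$ over phases $\lambda,\mu$ is $c_{ij}(|x_i|+|x_j|)$. Hence $\|x\|=\sup_{f\in D}|f(x)|$ by (3). In particular $D\subseteq B^*$. Moreover $\|e_i^*\|=1$, since $|x_i|\le\|x\|$ and $\|e_i\|=1$, so $\|te_i^*\|=|t|$. Thus $K\subseteq B^*$. Since $K$ is invariant under multiplication by unimodular scalars,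
$$\|x\|=\sup_{f\in K}\operatorname{Re}f(x). \tag{4}$$

**Step 2: show that $B^*$ is the $w^*$-closed convex hull $C$ of $K$.** Since $B^*$ is convex and $w^*$-closed, $C\subseteq B^*$. If $g\in B^*\setminus C$, then Hahn–Banach separation gives $x\in X$ with $\operatorname{Re}g(x)>\sup_{f\in C}\operatorname{Re}f(x)\ge\|x\|$ by (4). This contradicts $\|g\|\le1$.

**Step 3: show that $K$ is $w^*$-compact.** On $B^*$ the $w^*$-topology is compact and metrizable, because $X$ is separable. There, sequential convergence to a point is coordinatewise convergence, because the $e_i$ span a dense subspace. Take a sequence in $K$. Pass to a subsequence along which the type (single, pair, or $te_i^*$) is constant, each index is constant or tends to $\infty$, and all scalars, including the weights $c_{ij}\in[a,b]$, converge. The limits are as follows.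

* For singles the limit is a single if the index is constant, and $0$ if it tends to $\infty$.
* For pairs with both indices constant the weight is constant, and the limit is a pair. If exactly one index $i$ is constant, the limit is some $te_i^*$ with $|t|\le b$. If no index is constant, the limit is $0$.
* For functionals $te_i^*$ the limit is again of this form, or $0$.

Since $0=0\cdot e_0^*$, all these limits lie in $K$.

**Step 4: bound the extreme points from above.** By Milman's theorem and Steps 2 and 3, every extreme point of $B^*$ lies in $K$. An extreme point of a ball has norm $1$, and $\|te_i^*\|\le b<1$ when $|t|\le b$. So every extreme point lies in $D$.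

**Step 5: reduce extremality of $f\in D$ to finding an exposing vector.** Suppose there is $x\in X$ such that $\operatorname{Re}g(x)$, $g\in K$, attains its maximum $M$ only at $g=f$. By Step 2, $M$ is also the maximum over $B^*$, so $\{g\in B^*:\operatorname{Re}g(x)=M\}$ is a nonempty $w^*$-compact face of $B^*$. Its extreme points are extreme in $B^*$, hence lie in $K$ by Step 4, hence equal $f$. By Krein–Milman the face is $\{f\}$, and therefore $f$ is extreme.

**Step 6: find the exposing vectors.** For $f=\lambda e_i^*$ take $x=\bar\lambda e_i$. Then $f(x)=1$. A single $\lambda'e_i^*$ with $\lambda'\ne\lambda$ has real part $\operatorname{Re}(\lambda'\bar\lambda)<1$ at $x$, and singles with another index give $0$. Pairs and the functionals $te_k^*$ have modulus at most $b<1$ at $x$.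

For $f=c_{ij}(\lambda e_i^*+\mu e_j^*)$ take $x=\bar\lambda e_i+\bar\mu e_j$. Then $f(x)=2c_{ij}\ge2a>1$. Singles have real part at most $1$. The $te_k^*$, and the pairs whose index set is not $\{i,j\}$ and so meets $\{i,j\}$ in at most one point, have modulus at most $b<1$. A pair on $\{i,j\}$ with phases $(\lambda',\mu')\ne(\lambda,\mu)$ has real part $c_{ij}\operatorname{Re}(\lambda'\bar\lambda+\mu'\bar\mu)<2c_{ij}$. $\square$

Step 6 uses both ends of the range found in Section 3: $b<1$ keeps singles extreme, and $a>\frac12$ keeps pairs extreme. A linear isometry of duals now maps singles and pairs to singles and pairs. The regular octagon warns us that it might exchange the two kinds. The next lemma describes pairs in terms that a linear bijection must respect.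

**Lemma 6.** A functional $f\in D_\kappa$ is a pair if and only if there are linearly independent $h_1,h_2\in D_\kappa$ and a real $r\ge1/b$ with $rf=h_1+h_2$.

*Proof.* **Step 1: pairs have the property.** If $f=c_{ij}(\lambda e_i^*+\mu e_j^*)$, take $h_1=\lambda e_i^*$, $h_2=\mu e_j^*$ and $r=1/c_{ij}\ge1/b$.

**Step 2: singles do not.** Let $f=\lambda e_i^*$ and $rf=h_1+h_2$ with $r>0$ and $h_1,h_2\in D_\kappa$ independent. Suppose one of them, say $h_1$, is a single with index $k$. If $k=i$, then $h_2=rf-h_1$ is supported on $\{i\}$, which contradicts independence. If $k\ne i$, then $h_2$ has $k$-th coefficient of modulus $1$. The coefficients of pairs have modulus at most $b<1$, so $h_2$ is a single with index $k$, which again contradicts independence. Hence both are pairs. Comparing $i$-th coefficients gives $r\le2b$, and $2b<1/b$ by (2). So $r\ge1/b$ is impossible. $\square$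

## 6. Isometries permute coordinates and respect colors

**Lemma 7.** The linear isometric isomorphisms $T:X_\kappa\to X_{\kappa'}$ are exactly the maps determined by $Te_i=\lambda_ie_{\sigma(i)}$, where $|\lambda_i|=1$ and $\sigma$ is a color isomorphism from $\kappa$ to $\kappa'$.

*Proof.* **Step 1: such maps are isometric isomorphisms.** By (1) and (3) they preserve the norm of finitely supported vectors. They map the span of the $e_i$ onto itself, which is dense. So they extend to linear isometric isomorphisms.

**Step 2: transfer $T$ to the dual.** Let $T:X_\kappa\to X_{\kappa'}$ be a linear isometric isomorphism. Then $T^*:X_{\kappa'}^*\to X_\kappa^*$ is one too, so it maps the extreme points of one dual ball bijectively onto those of the other. By Lemma 5 it maps $D_{\kappa'}$ onto $D_\kappa$. The property in Lemma 6 mentions only linear independence, sums, real multiples, and the number $b$, which is the same for both spaces. So $T^*$ maps singles onto singles and pairs onto pairs.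

**Step 3: read off a permutation.** By Step 2, $T^*e_j^*=\lambda_j'e_{\pi(j)}^*$ with $|\lambda_j'|=1$. The map $\pi$ is injective because $T^*$ preserves linear independence. It is surjective because every $e_i^*$ is the image of some single $\lambda e_j^*$, which gives $\pi(j)=i$.

**Step 4: read off the colors.** Let $j\ne k$, and write $c_{ij}$ and $c'_{ij}$ for the weights of $\kappa$ and $\kappa'$. The pair $c'_{jk}(e_j^*+e_k^*)$ is sent to
$$c'_{jk}\big(\lambda_j'e_{\pi(j)}^*+\lambda_k'e_{\pi(k)}^*\big)\in D_\kappa.$$
Since $\pi(j)\ne\pi(k)$, this is a pair on $\{\pi(j),\pi(k)\}$. So its coefficients have modulus $c_{\pi(j)\pi(k)}$, and $c'_{jk}=c_{\pi(j)\pi(k)}$. The $\theta_k$ are distinct, hence $\kappa'\{j,k\}=\kappa\{\pi(j),\pi(k)\}$.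

**Step 5: return to $T$.** Since $(Tx)_j=(T^*e_j^*)(x)=\lambda_j'x_{\pi(j)}$, we get $Te_i=\lambda'_{\sigma(i)}e_{\sigma(i)}$ with $\sigma=\pi^{-1}$. By Step 4, $\sigma$ satisfies (1). $\square$

The other change noted in Section 2, that an oracle sees $Te_i$ only approximately, costs little, because the possible values $\lambda e_m$ with different $m$ are far apart.

**Lemma 8.** Let $\kappa,\kappa'$ be computable and $Y$ an oracle. Then $Y$ computes a linear isometric isomorphism $X_\kappa^\#\to X_{\kappa'}^\#$ if and only if $Y$ computes a color isomorphism from $\kappa$ to $\kappa'$.

*Proof.* **Step 1: from $\sigma$ to an isometry.** Given $\sigma$, the map determined by $e_i\mapsto e_{\sigma(i)}$ is an isometric isomorphism by Lemma 7. It sends rational vectors exactly to rational vectors, computably in $\sigma$.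

**Step 2: from an isometry to $\sigma$.** Let $Y$ compute $T$. By Lemma 7, $Te_i=\lambda_ie_{\sigma(i)}$ with $\sigma$ a color isomorphism. From $i$, $Y$ computes a rational vector $v$ of $X_{\kappa'}^\#$ with $\|Te_i-v\|_{\kappa'}\le\frac14$. Since $\|\cdot\|_\infty\le\|\cdot\|_{\kappa'}$, we have $|v_{\sigma(i)}|\ge\frac34$ and $|v_m|\le\frac14$ for $m\ne\sigma(i)$. So $\sigma(i)$ is the unique $m$ with $|v_m|^2>\frac14$. This condition is decidable, because $|v_m|^2$ is a rational computed from $v$. $\square$

**Proposition 9.** For each computable tree $T\subseteq\omega^{<\omega}$ and each rational $\varepsilon\in(0,2/5]$ there are computable presentations $X_\kappa^\#,X_{\kappa'}^\#$ of spaces that are $c_0$ with a norm satisfying $\|\cdot\|_\infty\le\|\cdot\|\le(1+\varepsilon)\|\cdot\|_\infty$, such that for every oracle $Y$: $Y$ computes a linear isometric isomorphism $X_\kappa^\#\to X_{\kappa'}^\#$ if and only if $Y$ computes a path of $T$.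

*Proof.* Take $\kappa,\kappa'$ from Lemma 1 and apply Lemmas 4 and 8. $\square$

## 7. Randoms compute isometries: proof of Theorem A

Fix a rational $\varepsilon\in(0,2/5]$.

**Step 1: obtain two spaces from the tree of random paths.** Apply Proposition 9 to the tree $S$ of Lemma 2, and let $X_\kappa^\#,X_{\kappa'}^\#$ be the resulting presentations. A computable linear isometric isomorphism $X_\kappa^\#\to X_{\kappa'}^\#$ would yield a computable path of $S$, and there is none. There is also no computable one in the opposite direction: by Lemma 8 it would give a computable color isomorphism from $\kappa'$ to $\kappa$, whose inverse is a computable color isomorphism from $\kappa$ to $\kappa'$, hence again a computable path of $S$. Every Martin-Löf random computes a path of $S$, hence a linear isometric isomorphism $X_\kappa^\#\to X_{\kappa'}^\#$.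

**Step 2: put both presentations on one space.** Randoms exist, so $X_\kappa$ and $X_{\kappa'}$ are isometrically isomorphic. Fix an isometric isomorphism $Q:X_\kappa\to X_{\kappa'}$, of any complexity, and let
$$\mathcal B=X_\kappa,\qquad \mathcal B^\#=X_\kappa^\#,\qquad \mathcal B^+=(X_\kappa,(Q^{-1}e_i)).$$
The map $Q$ sends the rational vector $\sum q_iQ^{-1}e_i$ of $\mathcal B^+$ to the rational vector $\sum q_ie_i$ of $X_{\kappa'}^\#$, which has the same code and the same norm. So $\mathcal B^+$ is a computable presentation. A linear isometric isomorphism $R:\mathcal B^\#\to\mathcal B^+$ is computable from $Y$ exactly when $Q\circ R:X_\kappa^\#\to X_{\kappa'}^\#$ is, with the same codes. The same holds for maps in the other direction. By Step 1, $\mathcal B^\#$ and $\mathcal B^+$ are as claimed.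

**Step 3: conclude for degrees and measure.** A Martin-Löf random degree computes an isomorphism of $\mathcal B^\#$ onto $\mathcal B^+$, and no computable one exists. So it is not low for isometric isomorphism. The sequences of low degree therefore lie in the complement of the set of Martin-Löf random sequences, which is null. $\blacksquare$

## 8. Isometric isomorphisms as paths: proof of Theorem B

That (1) implies (2) is immediate, since (2) restricts the class of spaces. The main work is (3)⇒(1), where the spaces are arbitrary.

**(2)⇒(3).** The purpose is to turn a tree into spaces of the restricted kind. Let $T$ be a computable tree with a $\mathbf d$-computable path, and take the $\varepsilon$ from (2). The two presentations given by Proposition 9 have a $\mathbf d$-computable isometric isomorphism. By (2) they have a computable one, so $T$ has a computable path.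

**(3)⇒(1).** The purpose is to write the isometric isomorphisms between two given computable presentations as paths through a computable tree. Values of an isometry are not numbers, so we take as a path a function $g$ that names approximations to the values. This is not enough, because being onto is not a closed condition. For example, on $c_0$ with the sup norm and the presentation $(e_i)$, the shift $(x_0,x_1,\dots)\mapsto(0,x_0,x_1,\dots)$ is a computable linear isometry that is not onto, and names for it would satisfy all closed conditions expressing that $g$ names a linear isometry. So we add a second function $h$, a witness for dense range.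

**Step 1: set up the class.** Let $\mathcal B^\#,\mathcal B^+$ be computable presentations. Let $v_j$ and $w_m$ be the rational vectors given by the $j$-th and the $m$-th formal $F_0$-linear combinations for $\mathcal B^\#$ and $\mathcal B^+$ respectively. Consider the pairs $(g,h)$ of functions $\omega^2\to\omega$ such that for all $j,j',k,l,m$ and $q\in F_0$:

* (i) $\|w_{g(j,k)}-w_{g(j,l)}\|\le2^{-k}+2^{-l}$;
* (ii) $\big|\,\|w_{g(j,k)}\|-\|v_j\|\,\big|\le2^{-k}$;
* (iii) $\|w_{g(j,k)}+q\,w_{g(j',k)}-w_{g(j'',k)}\|\le(2+|q|)2^{-k}$, where $j''$ is the code of the formal combination (combination $j$) $+\,q\cdot$(combination $j'$);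
* (iv) $\|w_{g(h(m,k),k)}-w_m\|\le2\cdot2^{-k}$.

Norms of rational vectors are uniformly computable reals. So each of these weak inequalities, which involves finitely many values of $g$ and $h$, is uniformly $\Pi^0_1$: a failure is a strict inequality between computable reals and is eventually noticed. Hence the pairs $(g,h)$, coded as elements of Baire space, form a $\Pi^0_1$ class. It is $[T]$ for a computable tree $T$.

**Step 2: a $\mathbf d$-computable isomorphism $Q$ gives a $\mathbf d$-computable member.** Let $w_{g(j,k)}$ be the rational vector within $2^{-k}$ of $Q(v_j)$ that $\mathbf d$ computes. Let $h(m,k)$ be the first $j$ found with $\|Q(v_j)-w_m\|<2^{-k}$. Such $j$ exists, because $Q$ is onto and the $v_j$ are dense. The search is $\mathbf d$-effective, because $\|Q(v_j)-w_m\|$ is a $\mathbf d$-computable real, being within $2^{-l}$ of $\|w_{g(j,l)}-w_m\|$ for each $l$. Condition (i) is the triangle inequality through $Q(v_j)$. Condition (ii) holds since $\|Q(v_j)\|=\|v_j\|$. Condition (iii) holds since $Q(v_j)+qQ(v_{j'})=Q(v_{j''})$ and the three errors are at most $2^{-k}$, $|q|2^{-k}$ and $2^{-k}$. Condition (iv) follows from $2^{-k}+2^{-k}$.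

**Step 3: a computable member gives a computable isomorphism.** By (3), $T$ has a computable path, that is, there is a computable member $(g,h)$. By (i) and completeness the limit $Q(j)=\lim_kw_{g(j,k)}$ exists, and letting $l\to\infty$ in (i),
$$\|Q(j)-w_{g(j,k)}\|\le2^{-k}. \tag{5}$$
Letting $k\to\infty$ in (ii) and (iii) gives $\|Q(j)\|=\|v_j\|$ and $Q(j'')=Q(j)+qQ(j')$. If $v_j=v_{j'}$, take $q=-1$. Then $v_{j''}=0$, so $\|Q(j)-Q(j')\|=\|Q(j'')\|=0$. Thus $Q(j)$ depends only on the vector $v_j$, and we write $Q(v_j)$. This is an $F_0$-linear, norm-preserving map on the rational vectors. They are dense, so it extends by continuity to an isometry on $\mathcal B$. The extension is $F$-linear because $F_0$ is dense in $F$.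

By (5) and (iv), $\|Q(v_{h(m,k)})-w_m\|\le2^{-k}+2\cdot2^{-k}=3\cdot2^{-k}$. So every $w_m$ is a limit of points of the range, and the range is dense. It is closed, being an isometric image of a complete space, so $Q$ is onto. By (5) the sequences $(w_{g(j,k)})_k$ witness that $Q$ is computable.

**(4)⇒(3).** The purpose is to reuse the colorings as structures. Let $T$ be a computable tree with a $\mathbf d$-computable path, and let $\kappa,\kappa'$ be as in Lemma 1, viewed as computable structures with the relations $E_k$ of Section 1. Their isomorphisms are exactly the color isomorphisms. Lemma 1 gives a $\mathbf d$-computable one, (4) gives a computable one, and Lemma 1 gives a computable path of $T$.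

**(3)⇒(4).** The purpose is to write isomorphisms of structures as paths. Let $\mathcal M,\mathcal N$ be computable structures with a $\mathbf d$-computable isomorphism $f$. If they are finite, $f$ is computable. Otherwise we may assume both have universe $\omega$, via computable bijections. The pairs $(f,f^{-1})$ with $f:\mathcal M\to\mathcal N$ an isomorphism form a $\Pi^0_1$ class in Baire space. Indeed, we require of two functions that they be mutually inverse and that the first preserve the uniformly computable relations and functions, and each instance of these requirements is decided by finitely many values. Here, too, the inverse is included because being onto is not a closed condition on $f$ alone. If $\mathbf d$ computes $f$, it computes $f^{-1}$, so the class has a $\mathbf d$-computable member. By (3) it has a computable one. $\blacksquare$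

## 9. Generic degrees: proof of Corollary C

Recall that $G\in2^\omega$ is 2-generic if for every $\Sigma^0_2$ set $W$ of binary strings, either some initial segment of $G$ is in $W$, in which case we say that $G$ meets $W$, or some initial segment of $G$ has no extension in $W$. A 2-generic degree is one that contains such a $G$. For a Turing functional $\Phi$ and a string $\rho$, let $\Phi^\rho(n)\downarrow$ mean convergence within $|\rho|$ steps using only $\rho$. This is decidable and persists under extension of $\rho$.

By Theorem B it suffices to show that $\deg(G)$ is low for paths. So let $T$ be a computable tree and $\Phi^G\in[T]$.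

**Step 1: find $\sigma\prec G$ beyond which nothing can go wrong.** Consider two sets of strings. The first consists of those $\tau$ such that for some $n$, $\Phi^\rho(n)\uparrow$ for all $\rho\supseteq\tau$. It is $\Sigma^0_2$, and $G$ does not meet it because $\Phi^G$ is total. The second consists of those $\tau$ such that for some $n$, $\Phi^\tau\restriction n$ is defined and not in $T$. It is $\Sigma^0_1$, and $G$ does not meet it because $\Phi^G\in[T]$. By 2-genericity, applied to each set, there is $\sigma\prec G$ with no extension in either set. So every $\tau\supseteq\sigma$ has, for every $n$, an extension $\rho$ with $\Phi^\rho(n)\downarrow$, and $\Phi^\tau$ never leaves $T$ for $\tau\supseteq\sigma$.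

**Step 2: compute a path without $G$.** Search for strings $\sigma\subseteq\tau_0\subseteq\tau_1\subseteq\cdots$ with $\Phi^{\tau_n}(m)\downarrow$ for all $m\le n$. Each search succeeds: starting from $\tau_{n-1}$ (or from $\sigma$ when $n=0$), extend to make $\Phi(n)$ converge, which is possible by Step 1. The earlier values persist. The function $\bigcup_n\Phi^{\tau_n}$ is computable, and all its finite initial segments lie in $T$, so it is a computable path of $T$. Hence $\deg(G)$ is low for paths, and by Theorem B it is low for isometric isomorphism of Banach spaces.

**Step 3: compare category with measure.** For each $\Sigma^0_2$ set $W$, the set of $G$ that meet $W$ or have an initial segment without extensions in $W$ is open. It is also dense, since any string either has an extension in $W$ or has none. There are countably many such $W$, so the 2-generic sequences are comeager. Thus the sequences whose degree is low for isometric isomorphism of Banach spaces form a comeager set, and by Theorem A this set is null. $\blacksquare$
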